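# Uniformly continuous surjections $C_p(X)\to C_p(Y)$ and the dimension of $Y$

## 1. Three theorems

**Theorem 1.** Let $X\neq\emptyset$ be compact metrizable, $Y\neq\emptyset$ Tychonoff, and $T:C_p(X)\to C_p(Y)$ a uniformly continuous surjection. Then $Y$ is compact metrizable. If $X$ is strongly countable-dimensional, so is $Y$. If $X$ is zero-dimensional, so is $Y$.

Theorem 1 follows from a structural statement, in which norms are sup-norms.

**Theorem 2.** Let $X,Y\neq\emptyset$ be compact metrizable, $R>0$, $B=\{f\in C(X):\|f\|\le R\}$. Let $T:B\to C(Y)$ be a map such that for every $y\in Y$ the function $f\mapsto Tf(y)$ is uniformly continuous on $B$ for the uniformity of pointwise convergence, and such that the sup-norm closure of $T(B)$ has nonempty interior in the Banach space $C(Y)$. Then $Y=\bigcup_{k\in\mathbb N}P_k$ with $P_k$ compact, where each $P_k$ admits a continuous map into some finite power $X^{c_k}$ with fibres of uniformly bounded finite cardinality.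

The third theorem gives converses for $X=[0,1]$ and for $X$ the Cantor set, and two further versions of Theorem 1.

**Theorem 3.** Let $Y$ be a nonempty Tychonoff space.

* (A) The following are equivalent: (i) there is a uniformly continuous surjection $C_p([0,1])\to C_p(Y)$; (ii) there is a continuous linear surjection $C_p([0,1])\to C_p(Y)$; (iii) $Y$ is compact metrizable and strongly countable-dimensional. In particular, in the strongly countable-dimensional version of Theorem 1 one cannot conclude that $Y$ is finite-dimensional, even for $X=[0,1]$.
* (B) There is a uniformly continuous (equivalently, continuous linear) surjection $C_p(2^\omega)\to C_p(Y)$ if and only if $Y$ is compact metrizable and zero-dimensional.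
* (C) In Theorem 1, also: if $X$ is countable, then $Y$ is countable; if $X$ is countable-dimensional (a countable union of zero-dimensional subsets), then $Y$ is countable-dimensional.

In plain words, the question behind Theorem 1 is this. We see the space $C_p(X)$ of continuous functions only through a possibly non-linear map onto another function space $C_p(Y)$. Can $Y$ be of a higher dimensional type than $X$? The question was posed by A. Eysen, A. Leiderman and V. Valov in "On uniformly continuous surjections between $C_p$-spaces over metrizable spaces", arXiv:2408.01870 (2024), in two versions: with "strongly countable-dimensional" for both $X$ and $Y$, and with "zero-dimensional" for both. Theorem 1 says that the answer is yes in both versions.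

## 2. Pointwise convergence, uniform continuity, dimension

**Function spaces.** For a Tychonoff space $Z$, $C_p(Z)$ is the linear space of continuous real functions on $Z$ with the topology of pointwise convergence. A basic neighborhood of $0$ is $\{f: |f|<\delta\text{ on }K\}$ with $K\subset Z$ finite and $\delta>0$. A map $T:C_p(X)\to C_p(Y)$ is *uniformly continuous* if for every neighborhood $U$ of $0$ in $C_p(Y)$ there is a neighborhood $V$ of $0$ in $C_p(X)$ such that $f-g\in V$ implies $Tf-Tg\in U$. Testing one point $y$ at a time, this means: for every $y\in Y$ and $s>0$ there are a finite $K\subset X$ and $\delta>0$ such that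
$$|f-g|<\delta\text{ on }K\ \Longrightarrow\ |Tf(y)-Tg(y)|<s .\tag{1}$$
So up to an error $s$ the number $Tf(y)$ depends on finitely many values of $f$, but $K$ and $\delta$ depend on $y$ and on $s$. Every continuous linear map is uniformly continuous. A non-linear example is $f\mapsto\theta\circ f$ on $C_p(X)$ with $\theta:\mathbb R\to\mathbb R$ uniformly continuous: here $K=\{y\}$ works for every $y\in X$.

**Dimension.** $\dim Z\le n$ means that every finite functionally open cover of $Z$ has a finite functionally open refinement of order $\le n$ (each point lies in at most $n+1$ members). *Zero-dimensional* means $\dim Z\le0$. A normal space is *strongly countable-dimensional* if it is a countable union of closed finite-dimensional subspaces. For example, the one-point compactification of $\bigsqcup_n[0,1]^n$ is strongly countable-dimensional, since it is the union of a point and the closed cubes. It is not finite-dimensional, since it contains all the cubes. The Hilbert cube $[0,1]^\omega$ is not strongly countable-dimensional: otherwise, by the Baire theorem, a closed finite-dimensional piece would contain a box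 $\prod_{i\le k}[a_i,b_i]\times\prod_{i>k}[0,1]$ with $a_i<b_i$, which contains copies of all cubes $[0,1]^n$.

We use these textbook facts about separable metrizable spaces.

* (D1) Countable closed sum theorem: a normal space that is a countable union of closed subspaces of dimension $\le n$ has dimension $\le n$. Also $\dim A\le\dim Z$ for $A\subset Z$ separable metrizable.
* (D2) $\dim(A\times B)\le\dim A+\dim B$ for $A,B\ne\emptyset$ separable metrizable.
* (D3) Hurewicz: if $\varphi:A\to A'$ is a closed continuous map between separable metrizable spaces with fibres of dimension $\le0$, then $\dim A\le\dim A'$.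
* (D4) A compact metrizable space is totally disconnected if and only if $\dim\le0$. A nonempty zero-dimensional compact metrizable space embeds in $2^\omega$.
* (D5) The limit of an inverse sequence of compact metrizable spaces of dimension $\le n$ has dimension $\le n$.

**Networks.** A *network* of $Z$ is a family $\mathcal N$ of subsets, not necessarily open, such that for $z\in U$ with $U$ open there is $N\in\mathcal N$ with $z\in N\subset U$. A base is a network, and in a countable space the singletons form a countable network. The network weight $nw(Z)$ is the least infinite cardinal bounding the size of some network.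

**One point can go to two points.** Let $X=\{x\}$, so $C_p(X)=\mathbb R$, and let $Y$ have two points, so $C_p(Y)=\mathbb R^2$. There is a uniformly continuous surjection $\mathbb R\to\mathbb R^2$. Take a Peano surjection $[0,1]\to[0,1]^2$, add a segment from $(0,0)$ to its start and one from its end to $(0,0)$, and reparametrize. This gives a continuous surjection $h:[0,1]\to[0,1]^2$ with $h(0)=h(1)=(0,0)$. Let $v_0,v_1,\dots$ run along a spiral through all of $\mathbb Z^2$ with $|v_{k+1}-v_k|\le1$. Put $T(a)=v_0$ for $a\le0$, $T(a)=v_k+h(a-2k)$ on $[2k,2k+1]$, and let $T$ be affine from $v_k$ to $v_{k+1}$ on $[2k+1,2k+2]$. The pieces on unit intervals have a common modulus of continuity $\omega$, so $|T(a)-T(b)|\le2\omega(\varepsilon)$ when $|a-b|\le\varepsilon\le1$. All squares $v_k+[0,1]^2$ are covered. No continuous linear surjection $\mathbb R\to\mathbb R^2$ exists. So for non-linear $T$ several points of $Y$ may depend on exactly the same points of $X$.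

## 3. $Y$ is compact metrizable, and the Baire theorem for $C(Y)$

Let $T$ be as in Theorem 1, and for $n\ge1$ let $B_n=\{f\in C(X):\|f\|\le n\}$. Since $X$ is compact, $C(X)=\bigcup_nB_n$.

**Step 1: pointwise bounds.** The purpose is to show that $T(B_n)$ is bounded at each point. Fix $y$. By (1) there are a finite $K$ and $l\in\mathbb N$, $l\ge 1$, such that $|f-g|<1/l$ on $K$ implies $|Tf(y)-Tg(y)|<1$. For $f\in B_n$ put $M=nl+1$ and follow the chain $0,\frac1Mf,\frac2Mf,\dots,f$. Each step has norm at most $n/M<1/l$, so each changes $T(\cdot)(y)$ by less than $1$. Hence $|Tf(y)-T0(y)|\le nl+1$, and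
$$s_n(y):=\sup_{f\in B_n}|Tf(y)|<\infty .$$

**Step 2: $Y$ is pseudocompact.** The purpose is to rule out unbounded continuous functions by a diagonal argument. If there is one, there is an unbounded continuous $h:Y\to[0,\infty)$. Choose $y_1,y_2,\dots$ with $h(y_{k+1})>h(y_k)+2$ and put $u_k=\max\{0,1-2|h-h(y_k)|\}$. Then $u_k(y_k)=1$ and $u_k$ vanishes outside $U_k=\{|h-h(y_k)|<\frac12\}$. If the neighborhood $\{|h-h(z)|<\frac14\}$ of $z$ meets $U_k$, then $|h(z)-h(y_k)|<\frac34$, and this holds for at most one $k$. So the sum
$$g=\sum_{k\ge1}(s_k(y_k)+1)\,u_k$$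
is locally a single term, and $g\in C(Y)$. By surjectivity $g=Tf$ with $f\in B_n$ for some $n$. Then $g(y_n)=s_n(y_n)+1>s_n(y_n)\ge|Tf(y_n)|=g(y_n)$, a contradiction.

**Step 3: $Y$ has a countable network.** For Tychonoff $Z$ one has $nw(C_p(Z))=nw(Z)$ (Arhangel'skii, *Topological Function Spaces*, I.1). Here is the argument. If $\mathcal N$ is a network of $Z$, the sets $\{f:f(N_i)\subset J_i,\ i\le k\}$ with $N_i\in\mathcal N$ and $J_i$ rational open intervals form a network of $C_p(Z)$: given $f$ with $f(z_i)\in J_i$, choose $N_i$ with $z_i\in N_i\subset f^{-1}(J_i)$. So $nw(C_p(Z))\le nw(Z)$. Conversely, evaluation embeds $Z$ in $C_p(C_p(Z))$, so $nw(Z)\le nw(C_p(C_p(Z)))\le nw(C_p(Z))$. Now $X$ has a countable base, so $C_p(X)$ has a countable network. The images of its members under the continuous surjection $T$ form a network of $C_p(Y)$. Hence $Y$ has a countable network $\mathcal N$.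

**Step 4: $Y$ is compact metrizable.** The purpose is to combine Steps 2 and 3. Given an open cover of $Y$, choose for each $N\in\mathcal N$ that lies in some member one such member. The chosen members cover $Y$. So $Y$ is Lindelöf, and being regular it is normal. A normal pseudocompact space is countably compact: otherwise it contains an infinite countable closed discrete set, and Tietze's theorem extends an unbounded function from it. A countably compact Lindelöf space is compact, and a compact Hausdorff space with a countable network is metrizable.

**Step 5: Baire.** The purpose is to reach the hypothesis of Theorem 2. Now $C(Y)=\bigcup_nT(B_n)$ is a Banach space under the sup-norm, so for some $n$ the norm closure of $T(B_n)$ has nonempty interior. By (1), $f\mapsto Tf(y)$ is uniformly continuous on $B_n$ for the pointwise uniformity. So $T|_{B_n}$ satisfies the hypotheses of Theorem 2 with $R=n$.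

**Finite $X$, by hand.** Suppose $X$ is finite. Then $B_n$ is compact in $C_p(X)$, so $T(B_n)$ is compact, hence closed, in $C_p(Y)$, and therefore norm-closed. So for the $n$ of Step 5, $T(B_n)$ itself contains a ball $\{\|g-g_0\|\le t\}$ with $t>0$. If $Y$ were infinite, there would be distinct $y_j\to y$ in $Y$ with $y_j\ne y$. Choose continuous $e_k:Y\to[0,1]$ with $e_k=1$ at $y_1,\dots,y_k$ and $e_k(y)=0$. The functions $g_0+te_k$ have a pointwise cluster point $g\in T(B_n)$, and $g(y_j)=g_0(y_j)+t$ for all $j$ while $g(y)=g_0(y)$. This contradicts the continuity of $g$. So $Y$ is finite. For infinite $X$ the set $B_n$ is not pointwise compact, and we need another way to use the ball.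

## 4. Finite-to-one pieces carry the dimension: Theorem 2 implies Theorem 1 and Theorem 3(C)

Assume Theorem 2. By Section 3 we have $Y=\bigcup_kP_k$ and continuous $\varphi_k:P_k\to X^{c_k}$ with finite fibres. Each $\varphi_k$ is a closed map, since $P_k$ is compact.

**Zero-dimensional $X$.** By (D4) $X$ is totally disconnected, hence so is $X^{c_k}$. A component of $P_k$ is mapped to one point, so it lies in a finite fibre. It is finite and connected, hence a singleton. By (D4) $\dim P_k\le0$, and by (D1) $\dim Y\le0$.

**Strongly countable-dimensional $X$.** Let $X=\bigcup_iX_i$ with $X_i\neq\emptyset$ closed and finite-dimensional. Then $X^{c_k}$ is the countable union of the closed sets $X_{i_1}\times\dots\times X_{i_{c_k}}$, which are finite-dimensional by (D2). Their preimages under $\varphi_k$ are compact, and by (D3) they are finite-dimensional. So $Y$ is a countable union of closed finite-dimensional subspaces.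

**Countable $X$.** Each $P_k$ is mapped with finite fibres into a countable set, so $P_k$ and $Y$ are countable.

**Countable-dimensional $X$.** Let $X=\bigcup_iZ_i$ with $Z_i\ne\emptyset$ zero-dimensional. Then $X^{c_k}$ is the countable union of the products $A=Z_{i_1}\times\dots\times Z_{i_{c_k}}$, which are zero-dimensional by (D2). The restriction $\varphi_k^{-1}(A)\to A$ of the closed map $\varphi_k$ to a full preimage is closed, with finite fibres. By (D3) $\dim\varphi_k^{-1}(A)\le0$. So $Y$ is countable-dimensional.

It remains to prove Theorem 2.

## 5. Determining sets: counting and closedness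

From here to the end of Section 9, $X,Y,R,B,T$ are as in Theorem 2. Fix $g_0\in C(Y)$ and $t>0$ such that the norm closure of $T(B)$ contains $\{g:\|g-g_0\|\le t\}$.

**Definition.** A finite $K\subset X$ is *$(s,\delta)$-determining for $y$* if for all $f,g\in B$: $|f-g|<\delta$ on $K$ implies $|Tf(y)-Tg(y)|\le s$. Let $E_s(q,\delta)$ be the set of $y\in Y$ that have an $(s,\delta)$-determining set of cardinality $\le q$.

For instance, if $Y=X$ and $Tf=f$, then $\{y\}$ is $(s,s)$-determining for $y$. Finite supersets of determining sets are determining, and a determining set stays determining when $\delta$ decreases or $s$ increases. By uniform continuity every $y$ has an $(s,\delta)$-determining set for each $s>0$ and a suitable $\delta$. Hence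
$$Y=\bigcup_{p\ge1}E_s(p,1/p)\qquad\text{for each }s>0.\tag{2}$$

**Lemma 1 (counting).** If $K$ with $|K|=c$ is $(t,\delta)$-determining for each of $m$ distinct points $y_1,\dots,y_m$, then $2^m\le(1+2R/\delta)^c$. In particular ($c=0$), $\emptyset$ is not $(t,\delta)$-determining for any point.

*Proof.* For each sign vector $\sigma\in\{\pm1\}^m$ Tietze's theorem gives $g_\sigma\in C(Y)$ with $\|g_\sigma-g_0\|\le t$ and $g_\sigma(y_i)=g_0(y_i)+\sigma_it$ for all $i$. Choose $f_\sigma\in B$ with $\|Tf_\sigma-g_\sigma\|<t/4$. If $\sigma\ne\sigma'$, say $\sigma_i\neq\sigma'_i$, then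
$$|Tf_\sigma(y_i)-Tf_{\sigma'}(y_i)|>2t-\tfrac t2>t .$$
As $K$ is $(t,\delta)$-determining for $y_i$, we have $|f_\sigma-f_{\sigma'}|\ge\delta$ at some point of $K$. Divide $[-R,R]$ into $\lfloor2R/\delta\rfloor+1$ disjoint intervals of equal length; this length is $<\delta$. They divide $[-R,R]^K$ into at most $(1+2R/\delta)^c$ boxes, and the $2^m$ restrictions $f_\sigma|_K$ lie in distinct boxes. $\square$

**Lemma 2 (closedness).** If $y_k\to y$, if $K_k=\{x_1^k,\dots,x_q^k\}$ is $(s,\delta)$-determining for $y_k$, and if $x_i^k\to x_i$ for all $i$, then $\{x_1,\dots,x_q\}$ is $(s,\delta)$-determining for $y$. Hence $E_s(q,\delta)$ is closed.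

*Proof.* Let $f,g\in B$ with $|f-g|<\delta$ on $\{x_1,\dots,x_q\}$. By continuity $|f-g|<\delta$ on $K_k$ for large $k$, so $|Tf(y_k)-Tg(y_k)|\le s$. Let $k\to\infty$; $Tf$ and $Tg$ are continuous. For the last claim let $y_k\in E_s(q,\delta)$, $y_k\to y$. If $q\ge1$, write determining sets of the $y_k$ as $q$-tuples, with repetitions, after adding a point if the set is empty. Pass to a convergent subsequence in $X^q$; the limit set has at most $q$ points. If $q=0$, the first argument applies with no points. $\square$

## 6. The graph of determining tuples, and why it does not bound $\dim Y$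

Here is a natural first attempt. For $q\ge1$ and $\delta>0$ put
$$\Gamma=\{(y,x_1,\dots,x_q)\in Y\times X^q:\ \{x_1,\dots,x_q\}\text{ is }(t,\delta)\text{-determining for }y\}.$$
By Lemma 2 $\Gamma$ is compact. By Lemma 1 the projection $\Gamma\to X^q$ has fibres of at most $q\log_2(1+2R/\delta)$ points. So, by (D3), $\dim\Gamma\le\dim X^q$, and if $X$ is finite-dimensional, $\Gamma$ is too. The other projection maps $\Gamma$ onto $E_t(q,\delta)$, and by (2) countably many such sets cover $Y$.

The argument stops exactly here. A continuous surjection of compacta can raise dimension, as the Cantor set maps onto $[0,1]$. So a bound on $\dim\Gamma$ gives no bound on $\dim E_t(q,\delta)$. What we lack is a continuous section of $\Gamma\to E_t(q,\delta)$, at least locally: a determining set $S(y)$ that depends continuously on $y$.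

Choosing $S(y)$ as a determining set of minimal size does not do this, because such sets are not unique. Take $R=1$ and the functional $f\mapsto\frac12f(a)+\frac12f(b)$ with $a\ne b$. With $0<\delta<2$ and $s=1+\delta/2$, each of $\{a\}$ and $\{b\}$ is $(s,\delta)$-determining: a change of size $<\delta$ at one point and $\le2$ at the other changes the value by at most $\delta/2+1$. The empty set is not, since the value can change by $2>s$. Nothing selects $a$ or $b$, and a choice may jump as $y$ moves. We need a set attached to $y$ without any choice.

## 7. The influence of a single point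

In the averaging example the canonical set is $\{a,b\}$: these are the points at which a change of $f$ alone moves the value. In general we want to change $f$ at one point only, which destroys continuity, so we first extend $T$ to discontinuous functions.

**The extension.** Let $Q=[-R,R]^X$ with the product topology; it is compact. By Tietze's theorem, for $u\in Q$ and finite $A\subset X$ there is $f_A\in B$ with $f_A=u$ on $A$. The net $(f_A)$, indexed by the finite sets $A$ ordered by inclusion, converges to $u$. So $B$ is dense in $Q$, and the uniformly continuous function $f\mapsto Tf(y)$ extends uniquely to a continuous $\Phi_y:Q\to\mathbb R$. Determining sets keep their meaning: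
$$K\ (s,\delta)\text{-determining for }y,\ u,v\in Q,\ |u-v|<\delta\text{ on }K\ \Longrightarrow\ |\Phi_y(u)-\Phi_y(v)|\le s.\tag{3}$$
Indeed, take $f_A\to u$ and $g_A\to v$ as above. For $A\supset K$ we have $|f_A-g_A|=|u-v|<\delta$ on $K$, so $|Tf_A(y)-Tg_A(y)|\le s$; pass to the limit.

**Definition.** The *influence* of $x\in X$ on $y\in Y$, and the set of points of influence at least $\beta>0$, are
$$I(y,x)=\max\{|\Phi_y(u)-\Phi_y(v)|:u,v\in Q,\ u=v\text{ on }X\setminus\{x\}\},\qquad S_\beta(y)=\{x\in X:I(y,x)\ge\beta\}.$$

The maximum exists, since the pairs $(u,v)$ in question form a compact subset of $Q^2$. In the averaging example $I(a)=I(b)=1$ and all other influences are $0$. In the example $\mathbb R\to\mathbb R^2$ of Section 2, restricted to a large interval $[-R,R]$ on which both coordinates of $T$ are non-constant, both points of $Y$ have $S_\beta(y)=\{x\}$ for small $\beta>0$. So $y$ need not be recoverable from $S_\beta(y)$, and only the count of Lemma 1 will be available.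

Two facts connect influence with determining sets.

**(F1)** If $K$ is $(s,\delta)$-determining for $y$ and $x\notin K$, then $I(y,x)\le s$. Hence $S_\beta(y)\subset K$ when $\beta>s$.

*Proof.* If $u=v$ off $x$, then $u=v$ on $K$, and (3) applies. $\square$

**(F2)** If $K$ is $(s,\delta)$-determining for $y$, $|K|\le q$, $S\subset X$ is finite, and $I(y,x)\le\beta$ for all $x\in K\setminus S$, then $S$ is $(s+q\beta,\delta)$-determining for $y$.

*Proof.* Let $f,g\in B$ with $|f-g|<\delta$ on $S$. Let $u\in Q$ equal $g$ on $K\setminus S$ and $f$ elsewhere. Passing from $f$ to $u$ one point at a time takes at most $q$ steps, each changing $\Phi_y$ by at most $\beta$, so $|\Phi_y(f)-\Phi_y(u)|\le q\beta$. On $K\setminus S$ we have $u=g$, and on $K\cap S$ we have $|u-g|=|f-g|<\delta$. By (3) $|\Phi_y(u)-\Phi_y(g)|\le s$. Add the two estimates. $\square$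

So $S_\beta(y)$ is canonical, it is finite by (F1), and by (F2) it is itself determining if $\beta$ is small compared with the size of some determining set. Its weakness is discontinuity in $y$, for two reasons, each seen in a family of functionals.

* *Threshold.* On $X=\{0,1\}$ with $R=1$, let $\Phi_y(u)=u(0)+y\,u(1)$, $y\in[0,1]$. Then $I(y,1)=2y$, and for $0<\beta\le 2$ the point $1$ enters $S_\beta(y)$ abruptly at $y=\beta/2$.
* *Collision.* On $X=[0,1]$ with $R=1$, let $\Phi_y(u)=u(y)-u(y/2)$. For $y>0$ the points $y$ and $y/2$ have influence $2$. As $y\to0$ they merge and cancel: $\Phi_0=0$ and all influences at $y=0$ vanish.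

The next section handles collisions by making the size of a determining set minimal on an open set, and thresholds by comparing many levels $\beta_j$.

## 8. Influential points vary continuously on some open set

Let $[X]^c$ be the space of $c$-element subsets of $X$ with the Hausdorff metric.

**Proposition 1.** Every nonempty closed $F\subset Y$ contains a nonempty relatively open $W$ for which there are $c\ge1$, $\delta_0>0$ and a continuous $S:W\to[X]^c$ such that $S(y)$ is $(t,\delta_0)$-determining for each $y\in W$. Consequently all fibres of $S$ have at most $c\log_2(1+2R/\delta_0)$ points.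

The last sentence follows from Lemma 1: a value $A$ of $S$ is a $c$-point set that is $(t,\delta_0)$-determining for every point of $S^{-1}(A)$.

*Proof.* Below, "open" means open in $F$. Nonempty open subsets of the compact space $F$ are Baire spaces. By (2) and Lemma 2 the closed sets $E_s(p,1/p)$, $p\ge1$, cover them for each $s>0$, so in each nonempty open set one of these sets has nonempty interior.

**Step 1: a level below which influential points determine.** By Baire with $s=t/2$ there are a nonempty open $W_0\subset F$, $q_0\ge1$ and $\delta_0>0$ such that each $y\in W_0$ has a $(t/2,\delta_0)$-determining set of size $\le q_0$. Put $\alpha=t/(2q_0)$. Then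
$$y\in W_0,\ 0<\beta\le\alpha,\ S_\beta(y)\text{ finite}\ \Longrightarrow\ S_\beta(y)\text{ is }(t,\delta_0)\text{-determining for }y\text{ and nonempty}.\tag{4}$$
Indeed, points outside $S_\beta(y)$ have influence $<\beta$, so by (F2) $S_\beta(y)$ is $(t/2+q_0\beta,\delta_0)$-determining, and $t/2+q_0\beta\le t$. It is nonempty by Lemma 1.

**Step 2: a bound for the number of influential points.** By Baire with $s=\alpha/4$ there are a nonempty open $W_1\subset W_0$, $q\ge1$ and $\delta_1>0$ such that each $y\in W_1$ has an $(\alpha/4,\delta_1)$-determining set of size $\le q$. By (F1),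
$$|S_\beta(y)|\le q\qquad\text{for }y\in W_1,\ \beta\ge\alpha/2.\tag{5}$$

**Step 3: fine levels, and determining sets of minimal size.** This step prevents collisions. Put
$$\eta=\frac{\alpha}{4q},\qquad\beta_j=\frac\alpha2+j\eta\ (0\le j\le2q),\qquad s_1=\frac\eta3 .$$
Then $\beta_{2q}=\alpha$, $s_1<\alpha/2$ and $s_1\le t$. By Baire with $s=s_1$ there are a nonempty open $W_2\subset W_1$ and $p\ge1$ with $W_2\subset E_{s_1}(p,\delta_2)$, where $\delta_2=1/p$. Let $q_1$ be the least integer for which $E_{s_1}(q_1,\delta_2)\cap W_2$ has nonempty interior; $q_1\le p$. Since $s_1\le t$, Lemma 1 gives $E_{s_1}(0,\delta_2)=\emptyset$, so $q_1\ge1$. Let $W_3$ be the interior of $E_{s_1}(q_1,\delta_2)\cap W_2$ minus $E_{s_1}(q_1-1,\delta_2)$. The removed set is closed and has empty interior in $W_2$ by minimality of $q_1$, so $W_3$ is open and nonempty. Each $y\in W_3$ has an $(s_1,\delta_2)$-determining set of size exactly $q_1$, and none of smaller size.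

**Step 4: influential points persist in the limit, at the cost of $\eta$.** We claim: *let $y_k\to y$ in $W_3$ (with $y\in W_3$) and $\beta\ge\alpha/2$. (a) If $x_k\in S_{\beta+\eta}(y_k)$, then a subsequence of $(x_k)$ converges to a point of $S_\beta(y)$. (b) If $x_k\ne x_k'$ both lie in $S_{\beta+\eta}(y_k)$ for all $k$ and both sequences converge, their limits are distinct.*

Choose $(s_1,\delta_2)$-determining sets $K_k=\{x_1^k,\dots,x_{q_1}^k\}$ for $y_k$, of size $q_1$. As $\beta+\eta>s_1$, (F1) gives $S_{\beta+\eta}(y_k)\subset K_k$. Pass to a subsequence with $x_i^k\to x_i$ for all $i$. By Lemma 2, $K=\{x_1,\dots,x_{q_1}\}$ is $(s_1,\delta_2)$-determining for $y$. Since $y\in W_3$, $K$ cannot have fewer than $q_1$ points, so the $x_i$ are distinct.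

For (b), pass to a further subsequence along which $x_k=x_i^k$ and $x_k'=x_j^k$ with fixed $i\ne j$. The limits are $x_i\ne x_j$.

For (a), renumber the points of each $K_k$ and pass to a subsequence so that $x_k=x_1^k$ for all $k$. Take $u_k,v_k\in Q$ that agree off $x_k$ with $|\Phi_{y_k}(u_k)-\Phi_{y_k}(v_k)|\ge\beta+\eta$. Passing to a subsequence, $u_k(x_i^k)\to a_i$ and $v_k(x_i^k)\to b_i$ for all $i$. For $i\ge2$ we have $x_i^k\ne x_k$, so $a_i=b_i$. As the $x_i$ are distinct, Tietze's theorem gives $f,g\in B$ with $f\equiv a_i$ and $g\equiv b_i$ on a neighborhood of $x_i$, for each $i$. For large $k$ we get $f(x_i^k)=a_i$ and $g(x_i^k)=b_i$ for all $i$, and $|f-u_k|<\delta_2$, $|g-v_k|<\delta_2$ on $K_k$. By (3), $Tf(y_k)=\Phi_{y_k}(f)$ is within $s_1$ of $\Phi_{y_k}(u_k)$, and similarly for $g$ and $v_k$. Therefore $|Tf(y_k)-Tg(y_k)|\ge\beta+\eta-2s_1$, and in the limit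
$$|Tf(y)-Tg(y)|\ge\beta+\eta-2s_1 .$$
Let $w=f$ off $x_1$ and $w(x_1)=g(x_1)$. For $i\ge2$, $w(x_i)=a_i=b_i=g(x_i)$. So $w=g$ on $K$, and by (3) $|\Phi_y(w)-\Phi_y(g)|\le s_1$. Hence
$$|\Phi_y(f)-\Phi_y(w)|\ge\beta+\eta-3s_1=\beta .$$
The functions $f$ and $w$ differ at most at $x_1$, so $I(y,x_1)\ge\beta$, that is, $\lim x_k=x_1\in S_\beta(y)$.

**Step 5: a level at which the number of influential points is stable.** This step overcomes thresholds. For $y\in W_3$ let $N_j(y)=|S_{\beta_j}(y)|$, $0\le j\le2q$. By (4) and (5), $1\le N_j\le q$. Let
$$M_j(y)=\inf_{O\ni y}\ \sup_{y'\in O}N_j(y')\qquad(O\text{ open in }W_3).$$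
$M_j$ is integer-valued and upper semicontinuous, $N_j\le M_j$, and the values of $M_j$ lie in $\{1,\dots,q\}$. Moreover
$$M_{j+1}\le N_j\qquad(j<2q).\tag{6}$$
To see this, let $m=M_{j+1}(y)$ and pick $y_k\to y$ in $W_3$ with $N_{j+1}(y_k)=m$. This is possible because on all small neighborhoods of $y$ the supremum of $N_{j+1}$ equals $m$. List the $m$ points of $S_{\beta_{j+1}}(y_k)$. Applying Step 4(a) with $\beta=\beta_j$ to one point after another, we get a subsequence along which all $m$ points converge to points of $S_{\beta_j}(y)$. By (b) the limits are distinct. So $N_j(y)\ge m$.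

An upper semicontinuous function with values in $\{1,\dots,q\}$ on a nonempty space is equal to its minimum on a nonempty open set. Since $M_j$ is defined locally, we may apply this to $M_0,M_1,\dots,M_{2q}$ in turn, shrinking the open set each time. We get a nonempty open $W\subset W_3$ on which $M_j\equiv c_j$ for all $j$. As $S_{\beta_{j+1}}(y)\subset S_{\beta_j}(y)$, the $c_j$ are nonincreasing. The $q+1$ numbers $c_0,c_2,\dots,c_{2q}$ lie in $\{1,\dots,q\}$, so two consecutive ones agree. Hence $c_j=c_{j+1}=c_{j+2}=:c$ for some $j\le2q-2$. On $W$, (6) gives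
$$c_{j+1}\le N_j\le c_j,\qquad c_{j+2}\le N_{j+1}\le c_{j+1},$$
so $N_j=N_{j+1}=c$. Therefore
$$S(y):=S_{\beta_j}(y)=S_{\beta_{j+1}}(y)$$
has exactly $c$ points for every $y\in W$.

**Step 6: continuity of $S$.** Let $y_k\to y$ in $W$. By Step 4, every subsequence has a further subsequence along which the $c$ points of $S(y_k)=S_{\beta_{j+1}}(y_k)$ converge to $c$ distinct points of $S_{\beta_j}(y)=S(y)$. As $|S(y)|=c$, these are all points of $S(y)$, so $S(y_k)\to S(y)$ in the Hausdorff metric along this subsequence. Hence $S$ is continuous. Since $\beta_j\le\alpha$, (4) shows that $S(y)$ is $(t,\delta_0)$-determining for $y$. $\square$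

## 9. Exhausting $Y$: proof of Theorem 2

Call a compact $P\subset Y$ *good* if it admits a continuous map into some $X^c$ with fibres of bounded finite cardinality. We must cover $Y$ by countably many good sets. Let $G$ be the union of all open subsets of $Y$ that are covered by countably many good sets. As $Y$ is second countable, $G$ is a union of countably many of these open sets, so $G$ itself is covered by countably many good sets.

Suppose that $F=Y\setminus G\neq\emptyset$. Take $W$, $c$ and $S$ from Proposition 1, a point $y_0\in W$ with $S(y_0)=\{x_1,\dots,x_c\}$, and pairwise disjoint closed neighborhoods $V_i$ of $x_i$.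

**Step 1: from sets to tuples.** We turn $S$ into a map to $X^c$ near $y_0$. As $S$ is continuous, for $y\in W$ near $y_0$ the set $S(y)$ lies in $\bigcup_i\operatorname{int}V_i$ and meets each $\operatorname{int}V_i$. It has $c$ points and there are $c$ disjoint sets, so it has exactly one point $s_i(y)$ in $\operatorname{int}V_i$. Let $P\subset W$ be a compact neighborhood of $y_0$ in $F$ on which this holds. If $y_k\to y$ in $P$, some points of $S(y_k)$ converge to $s_i(y)$. For large $k$ they lie in $\operatorname{int}V_i$, so they are $s_i(y_k)$. Thus each $s_i$ is continuous on $P$. If $(s_1,\dots,s_c)$ takes the same value at $y$ and $y'$, then $S(y)=S(y')$. So the fibres of $(s_1,\dots,s_c):P\to X^c$ lie in fibres of $S$ and have bounded finite cardinality by Proposition 1. So $P$ is good.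

**Step 2: contradiction.** Choose $O$ open in $Y$ with $O\cap F=\operatorname{int}_FP\ni y_0$. Then $O\subset G\cup P$ is covered by countably many good sets, so $O\subset G$ by definition of $G$. This contradicts $y_0\in F$. Hence $G=Y$, and Theorem 2 is proved. $\square$

With Sections 3 and 4 this proves Theorem 1 and Theorem 3(C).

## 10. The Cantor set: proof of Theorem 3(B)

If there is a uniformly continuous surjection $C_p(2^\omega)\to C_p(Y)$, then $Y$ is compact metrizable and zero-dimensional by Theorem 1. Conversely, let $Y\ne\emptyset$ be compact metrizable and zero-dimensional. By (D4) we may assume that $Y$ is a closed subset of $2^\omega$. The restriction $C_p(2^\omega)\to C_p(Y)$ is linear and continuous, and it is surjective by Tietze's theorem. As continuous linear maps are uniformly continuous, (B) follows.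

## 11. Superposition with a constant independent of the dimension

In Theorem 3(A), (ii) implies (i) because continuous linear maps are uniformly continuous, and (i) implies (iii) by Theorem 1. The rest of these notes proves that (iii) implies (ii). We begin with finite-dimensional compacta.

We use a covering theorem of P. Ostrand (*Dimension of metric spaces and Hilbert's problem 13*, Bull. AMS 71 (1965)). If $\dim M\le\nu$ and $N=8(\nu+1)$, then for every open cover of $M$ there are $N$ discrete families $\mathcal U_1,\dots,\mathcal U_N$ of open sets that refine it such that the union of any $\nu+1$ of the families covers $M$. A family is *discrete* if each point has a neighborhood that meets at most one member. The covering condition says that each point lies in $\bigcup\mathcal U_q$ for all but at most $\nu$ indices $q$. For $M=[0,1]$, $\nu=1$, one sees this by hand. Given $\varepsilon>0$, let $\mathcal U_q$ consist of the components of $[0,1]$ minus the closed gaps of half-width $\varepsilon/(4(N+1))$ around the points $(k+\frac q{N+1})\varepsilon$, $k\in\mathbb Z$. The members have length $<\varepsilon$, and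 gaps for different $q$ are disjoint, so each point is missed by at most one family.

**Lemma 3.** Let $M\neq\emptyset$ be compact metrizable, $\dim M\le\nu<\infty$, $N=8(\nu+1)$. There are continuous $\psi_1,\dots,\psi_N:M\to[0,1]$ such that every $r\in C(M)$ can be written
$$r=\frac1N\sum_{q=1}^Nh_q\circ\psi_q,\qquad h_q\in C([0,1]),\quad\|h_q\|\le2\|r\| .$$

The constant $2$ does not depend on $\nu$, and this will be essential.

*Proof.* By compactness each discrete family has finitely many nonempty members, and distinct members have disjoint closures; we drop empty members. For $k\ge1$ let $G_k$ be the set of $(\psi_q)\in C(M,[0,1])^N$ for which there are families $\mathcal U_1,\dots,\mathcal U_N$ as above, with all members of diameter $<1/k$, such that $\psi_q(\overline U)\cap\psi_q(\overline{U'})=\emptyset$ for distinct $U,U'\in\mathcal U_q$ and all $q$.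

**Step 1: $G_k$ is open and dense.** This allows us to use Baire. Openness holds because finitely many pairs of disjoint compact sets have positive distances, which survive a small uniform change of $\psi_q$. For density, let $(\psi_q)$ and $\varepsilon>0$ be given. Take Ostrand families so fine that the members have diameter $<1/k$ and every $\psi_q$ oscillates by less than $\varepsilon/2$ on each $\overline U$. For $U\in\mathcal U_q$ choose numbers $c_U\in[0,1]$ within $\varepsilon/2$ of a value of $\psi_q$ on $U$, distinct for distinct $U\in\mathcal U_q$. Then $|c_U-\psi_q|<\varepsilon$ on $\overline U$. The function equal to $c_U-\psi_q$ on each $\overline U$, $U\in\mathcal U_q$, is continuous on a finite disjoint union of compact sets and has norm $<\varepsilon$ there. Extend it by Tietze to $e_q\in C(M)$ with $\|e_q\|<\varepsilon$, and truncate $\psi_q+e_q$ to $[0,1]$. The result is within $\varepsilon$ of $\psi_q$ and equals $c_U$ on $\overline U$, so the new tuple lies in $G_k$.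

**Step 2: one approximation.** Since $C(M,[0,1])^N$ is complete, there is $(\psi_q)\in\bigcap_kG_k$. Given $r\ne0$, choose $k$ such that $r$ oscillates by at most $\|r\|/8$ on sets of diameter $<1/k$, and take families that witness $(\psi_q)\in G_k$. Pick $y_U\in U$. By Tietze there are $h_q\in C([0,1])$ with $\|h_q\|\le\|r\|$ and $h_q=r(y_U)$ on $\psi_q(\overline U)$ for $U\in\mathcal U_q$. At a point $x$, each index $q$ with $x\in\bigcup\mathcal U_q$ gives $|r(x)-h_q(\psi_q(x))|\le\|r\|/8$. The other indices, at most $\nu$ of them, give at most $2\|r\|$. So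
$$\Big\|r-\frac1N\sum_qh_q\circ\psi_q\Big\|\le\frac18\|r\|+\frac\nu N\,2\|r\|\le\frac12\|r\| .$$

**Step 3: iteration.** Apply Step 2 to the remainder, then to the next remainder, and so on, with the same $\psi_q$; take zero functions once a remainder vanishes. The $k$-th remainder has norm $\le2^{-k}\|r\|$. The sums of the functions obtained converge uniformly to $h_q$ with $\|h_q\|\le\sum_{k\ge0}2^{-k}\|r\|=2\|r\|$, and $r=\frac1N\sum_qh_q\circ\psi_q$. $\square$

**Corollary 1.** If $M\neq\emptyset$ is compact metrizable and finite-dimensional, there is a continuous linear surjection $C_p([0,1])\to C_p(M)$.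

*Proof.* Let $J_1,\dots,J_N\subset[0,1]$ be disjoint closed intervals with homeomorphisms $\theta_q:[0,1]\to J_q$. Send $f$ to $\frac1N\sum_qf\circ\theta_q\circ\psi_q$. This is linear, and its value at each point depends on finitely many values of $f$, so it is continuous. Given $r$, take $h_q$ from Lemma 3, let $f=h_q\circ\theta_q^{-1}$ on $J_q$, and extend $f$ to $[0,1]$ by Tietze. $\square$

So (iii)$\Rightarrow$(ii) of Theorem 3(A) follows, by composing with the surjection of Corollary 1 for $M=X$, from the following statement.

**Proposition 2.** If $Y\neq\emptyset$ is compact metrizable and strongly countable-dimensional, there are a compact metrizable $X$ with $\dim X\le1$ and a continuous linear surjection $T:C_p(X)\to C_p(Y)$.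

The operator will be $Tf(y)=\int f\,d\mu_y$ with finitely supported probability measures $\mu_y$ on $X$. The space $X$ is built in stages along an increasing sequence of finite-dimensional closed sets $Y_n$. At stage $n+1$ we attach countably many short arcs near the supports of the old measures, so that a function on the new arcs can correct the values on $Y_{n+1}\setminus Y_n$ by Lemma 3. Two things need care. The function $Tf$ must be continuous on all of $Y$, not only on each $Y_n$. And the preimage of $g$ must be bounded in terms of $\|g\|$, although the $Y_n$ have growing dimension.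

## 12. Building a one-dimensional compactum and the measures $\mu_y$

Let $d$ be a metric on $Y$ with diameter $\le1$. Start from an increasing sequence of nonempty closed finite-dimensional sets with union $Y$ (finite unions are finite-dimensional by (D1)). Add to the $n$-th set, $n\ge1$, finite $10^{-j}$-nets of $Y$ for $1\le j\le n$ and a point $y_*$. This gives closed finite-dimensional sets
$$Y_0=\{y_*\}\subset Y_1\subset Y_2\subset\cdots,\qquad\bigcup_nY_n=Y,\qquad d(y,Y_n)\le10^{-n}\ \text{ for all }y\in Y.$$

We construct compact metrizable $X_0\subset X_1\subset\cdots$ with $\dim X_n\le1$, retractions $p_n:X_{n+1}\to X_n$, and for each $y\in Y_n$ a finitely supported probability measure $\mu_y$ on $X_n$. Once defined, $\mu_y$ is kept at later stages. Let $X_0$ be a point and $\mu_{y_*}$ its Dirac measure. Let $X_n$ and $(\mu_y)_{y\in Y_n}$ be given, and put $\Omega=Y_{n+1}\setminus Y_n$. If $\Omega=\emptyset$, put $X_{n+1}=X_n$ and $p_n=\mathrm{id}$. Otherwise proceed as follows.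

**Step 1: small pieces of $\Omega$.** The purpose is to compare each point of $\Omega$ with a nearby point of $Y_n$. The sets $B(z,\frac18d(z,Y_n))\cap Y_{n+1}$, $z\in\Omega$, form an open cover of the separable metrizable space $\Omega$. It has a countable locally finite (in $\Omega$) refinement by nonempty open sets $V_i\subset B(z_i,\rho_i/8)$, where $z_i\in\Omega$ and $\rho_i=d(z_i,Y_n)>0$. Take a partition of unity $(\lambda_i)$ on $\Omega$ with $\{\lambda_i>0\}\subset V_i$, and $a_i\in Y_n$ with $d(z_i,a_i)=\rho_i$. For $y\in\overline{V_i}$ we have $d(y,z_i)\le\rho_i/8$, hence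
$$d(y,Y_n)\ge\tfrac78\rho_i,\qquad d(y,a_i)\le\tfrac98\rho_i\le2\,d(y,Y_n)\le2\cdot10^{-n}.\tag{7}$$
In particular the closure $\overline{V_i}$ in $Y_{n+1}$ is a compact subset of $\Omega$. For each $\kappa>0$ only finitely many $i$ have $\rho_i\ge\kappa$: such $V_i$ are nonempty and lie in the compact set $\{y\in Y_{n+1}:d(y,Y_n)\ge\frac78\kappa\}\subset\Omega$, which meets only finitely many $V_i$ by local finiteness.

**Step 2: new arcs.** The purpose is to give each $V_i$ room for superposition above each point of the support of $\mu_{a_i}$. Let $\psi_1,\dots,\psi_N:Y_{n+1}\to[0,1]$ come from Lemma 3 for $M=Y_{n+1}$; $N$ depends on $n$. Write $\mu_{a_i}=\sum_jw_{ij}\delta_{x_{ij}}$, a finite sum with $x_{ij}$ distinct and $w_{ij}>0$. Enumerate the triples $(i,j,q)$, $1\le q\le N$, as $\tau_1,\tau_2,\dots$ and put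
$$X_{n+1}=X_n\times\{(0,0)\}\cup\bigcup_mI_{\tau_m},\qquad I_{\tau_m}=\{x_{ij}\}\times[0,\tfrac1m]\times\{\tfrac1m\}\quad(\tau_m=(i,j,q)).$$
The arcs are disjoint from each other and from $X_n\times\{(0,0)\}$, and each is open in $X_{n+1}$, because the last coordinate $\frac1m$ is isolated. The set $X_{n+1}\subset X_n\times[0,1]^2$ is compact: if points of arcs $I_{\tau_m}$ with $m\to\infty$ converge, the last two coordinates tend to $0$. Identify $X_n$ with $X_n\times\{(0,0)\}$. The projection $p_n:X_{n+1}\to X_n$ is a retraction. By (D1) $\dim X_{n+1}\le1$. For $\tau_m=(i,j,q)$ and $s\in[0,1]$ write $[s]_{ijq}=(x_{ij},\frac sm,\frac1m)\in I_{ijq}$.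

**Step 3: new measures.** For $y\in\Omega$ put
$$\mu_y=\sum_i\lambda_i(y)\sum_jw_{ij}\,\frac1N\sum_{q=1}^N\delta_{[\psi_q(y)]_{ijq}}.\tag{8}$$
This is a finitely supported probability measure on $X_{n+1}$. Since $p_n([s]_{ijq})=x_{ij}$,
$$(p_n)_*\mu_y=\sum_i\lambda_i(y)\,\mu_{a_i}\qquad(y\in\Omega).\tag{9}$$

**Step 4: the limit space.** Let $X=\varprojlim(X_n,p_n)$, a compact metrizable space with $\dim X\le1$ by (D5). As the $p_n$ are retractions, $X_n$ embeds in $X$ by $x\mapsto(\dots,p_{n-1}(x),x,x,x,\dots)$. So $X_0\subset X_1\subset\dots\subset X$. The $n$-th coordinate gives retractions $\pi_n:X\to X_n$ with $\pi_n=p_n\circ\pi_{n+1}$, $\pi_n|_{X_{n+1}}=p_n$ and $\pi_n\pi_m=\pi_n$ for $n\le m$. The points $\pi_n(x)$ and $x$ agree in coordinates $0,\dots,n$, so $\pi_n\to\mathrm{id}$ uniformly, and $f\circ\pi_n\to f$ uniformly for every $f\in C(X)$. For $f\in C(X)$ and $y\in Y$ put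
$$Tf(y)=\int f\,d\mu_y .$$

## 13. $Tf$ is continuous on $Y$

**Step 1: $\mu$ is weak\* continuous on each $Y_n$.** We show by induction on $n$ that $y\mapsto\int f\,d\mu_y$ is continuous on $Y_n$ for every $f\in C(X_n)$. For $n=0$ there is nothing to prove. Assume the claim for $n$, let $\Omega=Y_{n+1}\setminus Y_n\ne\emptyset$ (otherwise there is nothing new), and let $f\in C(X_{n+1})$. On the open subset $\Omega$ of $Y_{n+1}$ the function is, by (8), a locally finite sum of continuous functions. On $Y_n$ it is continuous by induction. It remains to let $z\to y\in Y_n$ with $z\in\Omega$. If $\lambda_i(z)>0$, then by (7) $\rho_i\le\frac87d(z,Y_n)\le\frac87d(z,y)\to0$. So the indices $i$ that are active at $z$ eventually leave each finite set, and so do the numbers $m$ of the corresponding triples. The arc $I_{\tau_m}$ lies within distance tending to $0$ of $x_{ij}$ as $m\to\infty$. By uniform continuity of $f$,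
$$\int f\,d\mu_z-\sum_i\lambda_i(z)\int f\,d\mu_{a_i}\to0 .$$
For the active $i$, (7) gives $d(a_i,y)\le d(z,y)+2d(z,Y_n)\le3d(z,y)$. By the inductive hypothesis $\int f\,d\mu_{a_i}$ is close to $\int f\,d\mu_y$ for all active $i$, so the convex combination tends to $\int f\,d\mu_y$.

**Step 2: reduction to functions that come from one stage.** Each $\mu_y$ is a probability measure, so $\|Tf-T(f\circ\pi_n)\|\le\|f-f\circ\pi_n\|\to0$. A uniform limit of continuous functions is continuous. So we may assume $f=f\circ\pi_n$ for some $n$. Then $f\circ\pi_m=f\circ\pi_n\circ\pi_m=f$ for all $m\ge n$.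

**Step 3: values of $Tf$ are averages along chains.** The purpose is to express $Tf$ far out in the sequence through its values on one $Y_s$. Fix $y\in Y$, choose $s\ge n$ with $y\in Y_s$, and put $\varphi=Tf$. For $m\ge s$ and $z\in Y_{m+1}\setminus Y_m$ we have, by (9) at stage $m$,
$$\varphi(z)=\int f\circ p_m\,d\mu_z=\sum_i\lambda_i(z)\,\varphi(a_i),$$
with $a_i\in Y_m$ and $d(z,a_i)\le2d(z,Y_m)$ whenever $\lambda_i(z)>0$. Repeating this, for $z\in Y_m$ with $m\ge s$ the value $\varphi(z)$ is a convex combination of values $\varphi(b_s)$ at the ends of chains $z=b_m,b_{m-1},\dots,b_s$ with $b_l\in Y_l$; put $b_l=b_{l+1}$ if $b_{l+1}\in Y_l$ already. Since $y\in Y_s\subset Y_l$ for $l\ge s$,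
$$d(b_l,b_{l+1})\le2d(b_{l+1},Y_l)\le2\min\{10^{-l},d(b_{l+1},y)\}.$$

**Step 4: chains from points near $y$ end near $y$.** Let $D_l=d(b_l,y)$. The last estimate gives two inequalities,
$$D_l\le3D_{l+1},\qquad D_l\le D_{l+1}+2\cdot10^{-l}.$$
The first alone would give the factor $3^{m-s}$, with no bound on $m$; the second alone leaves an error of order $10^{-s}$. We use the second for $l\ge l_0$ and the first for $l<l_0$, where $l_0\ge s$ is any integer. If $m\ge l_0$, then $D_{l_0}\le d(z,y)+2\sum_{l\ge l_0}10^{-l}\le d(z,y)+3\cdot10^{-l_0}$, and
$$D_s\le3^{l_0}\big(d(z,y)+3\cdot10^{-l_0}\big).\tag{10}$$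
If $m<l_0$, the first inequality alone gives $D_s\le3^{m-s}d(z,y)$, so (10) holds too. Given $\varepsilon>0$, choose $l_0$ with $3\cdot(3/10)^{l_0}<\varepsilon/2$ and then require $3^{l_0}d(z,y)<\varepsilon/2$. So $D_s<\varepsilon$ for all chains from $z$, whatever $m$ is. By Step 1 $\varphi|_{Y_s}$ is continuous at $y$, hence all values $\varphi(b_s)$ are close to $\varphi(y)$, and so is their convex combination $\varphi(z)$. So $\varphi=Tf$ is continuous at $y$.

Thus $T:C(X)\to C(Y)$ is linear with $\|T\|\le1$. Each $\mu_y$ has finite support, so $T:C_p(X)\to C_p(Y)$ is continuous.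

## 14. $T$ is onto

**Step 1: stagewise preimages of Lipschitz functions.** Let $g\in C(Y)$ be Lipschitz with constant $L$ and $\|g\|\le1$. We construct $f_n\in C(X_n)$ with $f_{n+1}|_{X_n}=f_n$ and
$$\int f_n\,d\mu_y=g(y)\qquad(y\in Y_n).\tag{11}$$
Let $f_0=g(y_*)$. Given $f_n$, put $f_{n+1}=f_n$ if $Y_{n+1}=Y_n$. Otherwise let $f_{n+1}=f_n$ on $X_n$, and use the notation of stage $n+1$. For each $i$ let $r_i=g-g(a_i)$ on $\overline{V_i}$. By (7),
$$\|r_i\|\le L\min\{\tfrac98\rho_i,\,2\cdot10^{-n}\}.\tag{12}$$
A natural rule is to add the correction $r_i$ on the arcs over the support of $\mu_{a_i}$. But $L$ may be large, and then early corrections may be too big to keep $\|f_n\|$ under a bound independent of $L$. So there are two cases.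

* *Case 1:* $\|r_i\|\le2^{-n}$. Extend $r_i$ to $Y_{n+1}$ with the same norm, and by Lemma 3 choose $h_{iq}\in C([0,1])$ with $\frac1N\sum_qh_{iq}\circ\psi_q=r_i$ on $\overline{V_i}$ and $\|h_{iq}\|\le2\|r_i\|$. Put $f_{n+1}([s]_{ijq})=f_n(x_{ij})+h_{iq}(s)$.
* *Case 2:* $\|r_i\|>2^{-n}$. By Lemma 3 applied to $g|_{Y_{n+1}}$ choose $h_{iq}$ with $\frac1N\sum_qh_{iq}\circ\psi_q=g$ on $\overline{V_i}$ and $\|h_{iq}\|\le2$. Put $f_{n+1}([s]_{ijq})=h_{iq}(s)$.

**Step 2: $f_{n+1}$ is continuous.** For each $\kappa>0$ only finitely many $i$ have $\rho_i\ge\kappa$. So by (12) Case 2 occurs for finitely many $i$ only. In Case 1 we have $|f_{n+1}-f_n\circ p_n|\le2\|r_i\|$ on $I_{ijq}$, and for each $\varepsilon>0$ this is $<\varepsilon$ for all but finitely many $i$. Each $i$ has finitely many triples. So $f_{n+1}-f_n\circ p_n$ vanishes on $X_n$, is continuous on each arc (an open set), and its supremum on $I_{\tau_m}$ tends to $0$ as $m\to\infty$. Hence it is continuous, and so is $f_{n+1}$.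

**Step 3: (11) holds at stage $n+1$.** For $y\in V_i$,
$$\sum_jw_{ij}\frac1N\sum_qf_{n+1}([\psi_q(y)]_{ijq})=g(y).$$
In Case 1 the left side is $\sum_jw_{ij}f_n(x_{ij})+r_i(y)=\int f_n\,d\mu_{a_i}+r_i(y)=g(a_i)+r_i(y)=g(y)$, by (11) for $a_i\in Y_n$. In Case 2 it is $\sum_jw_{ij}\,g(y)=g(y)$. Multiply by $\lambda_i(y)$ and sum over $i$: by (8), $\int f_{n+1}\,d\mu_y=g(y)$ for $y\in\Omega$. For $y\in Y_n$ it holds since $f_{n+1}=f_n$ on $X_n$.

**Step 4: a bound independent of $L$ and of the dimensions.** The two cases give $\|f_{n+1}\|\le\max\{2,\|f_n\|+2\cdot2^{-n}\}$. Since $\|f_0\|\le1$, induction yields $\|f_n\|\le2+2\sum_{l<n}2^{-l}\le6$.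

**Step 5: the limit.** For all $n$ with $2L\cdot10^{-n}\le2^{-n}$, that is, for all large $n$, (12) shows that only Case 1 occurs, and then $\|f_{n+1}-f_n\circ p_n\|\le2\cdot2^{-n}$. As $\pi_n=p_n\circ\pi_{n+1}$,
$$\|f_{n+1}\circ\pi_{n+1}-f_n\circ\pi_n\|\le\|f_{n+1}-f_n\circ p_n\|\le2\cdot2^{-n}$$
for large $n$. So $f_n\circ\pi_n$ converges uniformly to some $f\in C(X)$ with $\|f\|\le6$. For $m\ge n$, $f_m\circ\pi_m=f_m=f_n$ on $X_n$, so $f|_{X_n}=f_n$. By (11) $Tf=g$.

**Step 6: from Lipschitz functions to all of $C(Y)$.** Lipschitz functions are dense in $C(Y)$ by the Stone–Weierstrass theorem, and truncation to $[-1,1]$ preserves the Lipschitz property. So Lipschitz functions of norm $\le1$ are dense in the unit ball. Let $\|g\|\le1$. Choose a Lipschitz $g_1$ with $\|g_1\|\le1$ and $\|g-g_1\|\le\frac12$, and $f^{(1)}$ with $Tf^{(1)}=g_1$, $\|f^{(1)}\|\le6$. Apply the same to $2(g-g_1)$, and continue. This gives $f^{(k)}$ with $\|f^{(k)}\|\le6\cdot2^{-k+1}$ and $\|g-T(f^{(1)}+\dots+f^{(k)})\|\le2^{-k}$. The sum $\sum_kf^{(k)}$ converges in $C(X)$ and $T$ maps it to $g$. By linearity $T$ is onto, and Proposition 2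 is proved. $\square$

This proves (iii)$\Rightarrow$(ii), and with it the equivalence in Theorem 3(A).

**An infinite-dimensional $Y$ for $X=[0,1]$.** Let $Y$ be the one-point compactification of $\bigsqcup_n[0,1]^n$. It is compact metrizable, strongly countable-dimensional and infinite-dimensional (Section 2). By Theorem 3(A) there is even a continuous linear surjection $C_p([0,1])\to C_p(Y)$. So in Theorem 1 "strongly countable-dimensional" cannot be improved to "finite-dimensional", even for $X=[0,1]$.
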